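\title{Counting sublattices of a positive definite lattice up to isometry}

\begin{abstract}
Let $L$ be a $\mathbb{Z}$-lattice of rank $n\ge 2$ on a positive definite rational quadratic space $V$. The Dirichlet series that count the sublattices of $L$ of index $m$ up to isometry, or up to proper isometry, split into terms indexed by the elements $\rho$ of the orthogonal group of $V$. We prove that the terms $\rho=\pm1$ continue meromorphically to $\Re(s)>n-1$ with a single, simple pole at $s=n$ of positive residue, and that the sum of all other terms converges absolutely in this half-plane. It follows that the number of classes of index at most $X$ is $cX^n+O(X^{n-1+\epsilon})$ with $c>0$. The line $\Re(s)=n-1$ is sharp: every reflection term is singular at $s=n-1$, and for lattices of class number one the terms $\rho=\pm1$ have order of magnitude $(s-n+1)^{-1/2}$ as $s$ decreases to $n-1$.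
\end{abstract}

\section{Sublattices up to isometry}\label{sec:intro}

Let $V$ be a positive definite quadratic space over $\mathbb{Q}$ of dimension $n\ge2$, with quadratic form $Q$ and bilinear form $B(x,y)=\frac12\bigl(Q(x+y)-Q(x)-Q(y)\bigr)$, so that $Q(x)=B(x,x)$. Let $O(V)$ be its orthogonal group, $O^+(V)=SO(V)$ and $O^-(V)=O(V)\setminus O^+(V)$. A \emph{lattice} on $V$ is a free $\mathbb{Z}$-module of rank $n$ that spans $V$. Fix a lattice $L$; a \emph{sublattice} always means a subgroup $M\subseteq L$ of finite index. An isometry between two sublattices extends linearly to $V$, so $M$ and $M'$ are isometric if and only if $M'=gM$ for some $g\in O(V)$; they are \emph{properly} isometric if $g$ can be taken in $O^+(V)$. Let $a_m(L)$ and $a_m^+(L)$ be the numbers of isometry classes and of proper isometry classes of sublattices of index $m$, and put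
\[
\zeta_L^{\mathrm{GL}}(s)=\sum_{m\ge1}a_m(L)\,m^{-s},\qquad \zeta_L^{\mathrm{SL}}(s)=\sum_{m\ge1}a_m^+(L)\,m^{-s}.
\]
In terms of a basis of $L$, the number $a_m(L)$ counts the $\mathrm{GL}_n(\mathbb{Z})$-classes of forms $Q(Ax)$ with $A$ an integral matrix of determinant $\pm m$, and $a_m^+(L)$ counts the $\mathrm{SL}_n(\mathbb{Z})$-classes with $\det A=m$.

If isometries are ignored, the count does not see $Q$:
\begin{equation}\label{eq:all}
\sum_{M\subseteq L}[L:M]^{-s}=\zeta(s)\zeta(s-1)\cdots\zeta(s-n+1)\qquad(\Re(s)>n).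
\end{equation}
The two rightmost poles of this product are at $s=n$ and $s=n-1$. If isometric sublattices were always conjugate under the finite group $O(L)$ of isometries of $L$, then $\zeta_L^{\mathrm{GL}}$ would be an orbit count for a finite group. They are not: in $L=\mathbb{Z}[i]$ with $Q(z)=|z|^2$, multiplication by $(3+4i)/5$ maps $5L$ onto $(3+4i)L$, while $O(L)$ fixes $5L$. An orbit count is still possible, with the infinite group $O(V)$ and with a weight that depends on $M$.

Throughout, $G$ denotes one of the groups $O(V)$ and $O^+(V)$. For a sublattice $M$ let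
\[
G(M)=\{g\in G: gM=M\},\qquad N_G(M)=\#\{g\in G: gM\subseteq L\},
\]
and write $O(M)$ for $G(M)$ when $G=O(V)$. An element $g$ with $gM\subseteq L$ is determined by the images of a basis of $M$, and $L$ has finitely many vectors of a given norm. So $N_G(M)$ is finite, and $N_G(M)\ge\#G(M)\ge 1$. (For an indefinite form this fails: $(x,y)\mapsto(3x+4y,2x+3y)$ is an isometry of infinite order of $x^2-2y^2$ on $\mathbb{Z}^2$.) For $\rho\in G$ put
\[
Z_{G,\rho}(s)=\sum_{\substack{M\subseteq L\\ \rho M=M}}\frac{[L:M]^{-s}}{N_G(M)},\qquad Z_{L,\rho}=Z_{O(V),\rho},\qquad Z^+_{L,\rho}=Z_{O^+(V),\rho}.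
\]
If $\rho$ has infinite order, it lies in no $G(M)$ and $Z_{G,\rho}=0$.

\begin{lemma}\label{lem:split}
For $\Re(s)>n$ one has $\zeta_L^{\mathrm{GL}}=\sum_{\rho\in O(V)}Z_{L,\rho}$ and $\zeta_L^{\mathrm{SL}}=\sum_{\rho\in O^+(V)}Z^+_{L,\rho}$.
\end{lemma}

\begin{proof}
Let $M\subseteq L$ and let $\mathcal{C}$ be the set of sublattices of $L$ of the form $gM$ with $g\in G$. They have the same index, since $\det g=\pm1$. The map $g\mapsto gM$ from $\{g\in G:gM\subseteq L\}$ onto $\mathcal{C}$ has the cosets $gG(M)$ as fibers, so $N_G(M)=\#\mathcal{C}\cdot\#G(M)$. This holds for every member of $\mathcal{C}$, hence $\sum_{M'\in\mathcal{C}}\#G(M')/N_G(M')=1$. Sum over all classes $\mathcal{C}$ and write $\#G(M')$ as the number of $\rho\in G$ with $\rho M'=M'$. All sums converge absolutely by \eqref{eq:all}.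
\end{proof}

The elements $\pm1$ preserve every sublattice, so they are grouped together:
\[
Z_{L,\pm1}=Z_{L,1}+Z_{L,-1},\qquad Z^+_{L,\pm1}=\sum_{\rho\in\{\pm1\}\cap O^+(V)}Z^+_{L,\rho}.
\]
For odd $n$ the element $-1$ lies in $O^-(V)$; it is counted in $Z_{L,\pm1}$ and is therefore left out of the sum over $O^-(V)$ below.

What should one expect? The series $Z_{G,1}$ is \eqref{eq:all} with the weights $1/N_G(M)\le 1/\#G(L)$ inserted. The weight drops when $M$ lies in several rotated copies of $L$. This happens for a positive proportion of all $M$ (Section~\ref{sec:gauss}), so the residue at $s=n$ changes, but one expects the simple pole to survive and no other singularity to appear to the right of the next pole of \eqref{eq:all}, at $s=n-1$. For $\rho\ne\pm1$ the condition $\rho M=M$ is restrictive. If $\rho$ is the reflection in $v^\perp$, then $M$ is, up to bounded index, the orthogonal sum of a lattice on the line $\mathbb{Q}v$ and a lattice of rank $n-1$ on $v^\perp$, and by \eqref{eq:all} in rank $n-1$ such sums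 are counted by a series that converges for $\Re(s)>n-1$. There are infinitely many reflections, however, and their contributions must be added.

For $n=2$ let $d_L=\det(B(e_i,e_j))$ for a basis $e_1,e_2$ of $L$, so that $-4d_L=b^2-4ac$ for the form $ax^2+bxy+cy^2$. When $-4d_L$ is the discriminant of an imaginary quadratic field, the expected picture is known: $\zeta_L^{\mathrm{SL}}$ and $\zeta_L^{\mathrm{GL}}$ continue meromorphically to $\Re(s)>1$ with a single, simple pole at $s=2$, which comes from $Z^+_{L,\pm1}$ and $Z_{L,\pm1}$, while the remaining rotation terms and the sum of the reflection terms are holomorphic in $\Re(s)>1$. The problem we treat comes from the paper \cite{KLL} of Kim, Lee and Lee: for every $n\ge 2$ and every $L$, do $Z_{L,\pm1}$ and $Z^+_{L,\pm1}$ continue meromorphically to $\Re(s)>n-1$ with a single pole, at $s=n$, of positive residue, and are all other terms $Z_{L,\rho}$ and $Z^+_{L,\rho}$, as well as the sum of the $Z_{L,\rho}$ over $\rho\in O^-(V)\setminus\{\pm1\}$, holomorphic there? The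 answer is yes.

\begin{theorem}\label{thm:main}
Let $n\ge2$ and let $L$ be any lattice on $V$.
\begin{enumerate}
\item[(1)] For $G\in\{O(V),O^+(V)\}$ one has $Z_{G,1}(s)=\zeta(s-n+1)H_G(s)$, where $H_G$ is a Dirichlet series that converges absolutely for $\Re(s)>n-1$, and $H_G(n)>0$. Hence
\[
Z_{L,\pm1}=2\,\zeta(s-n+1)H_{O(V)}(s),\qquad Z^+_{L,\pm1}=\kappa\,\zeta(s-n+1)H_{O^+(V)}(s),
\]
with $\kappa=2$ for even $n$ and $\kappa=1$ for odd $n$. Both functions continue meromorphically to $\Re(s)>n-1$ with exactly one pole, at $s=n$; it is simple with positive residue.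
\item[(2)] The series $\sum_{\rho\in O(V)\setminus\{\pm1\}}Z_{L,\rho}$ and $\sum_{\rho\in O^+(V)\setminus\{\pm1\}}Z^+_{L,\rho}$, which have non-negative coefficients, converge absolutely for $\Re(s)>n-1$. In particular every single $Z_{L,\rho}$ and $Z^+_{L,\rho}$ with $\rho\ne\pm1$, and $\sum_{\rho\in O^-(V)\setminus\{\pm1\}}Z_{L,\rho}$, is holomorphic in $\Re(s)>n-1$.
\end{enumerate}
\end{theorem}

Absolute convergence of $H_G$ gives more than the continuation, namely a power saving in the count of classes. Put $O^-(L)=O(L)\cap O^-(V)$.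

\begin{theorem}\label{thm:asym}
The series $\zeta_L^{\mathrm{GL}}$ and $\zeta_L^{\mathrm{SL}}$ continue meromorphically to $\Re(s)>n-1$, with a unique, simple pole at $s=n$ and residues $r_L=2H_{O(V)}(n)>0$ and $r_L^+=\kappa H_{O^+(V)}(n)>0$. For every $\epsilon>0$,
\[
\sum_{m\le X}a_m(L)=\frac{r_L}{n}X^n+O_{L,\epsilon}(X^{n-1+\epsilon}),\qquad \sum_{m\le X}a^+_m(L)=\frac{r^+_L}{n}X^n+O_{L,\epsilon}(X^{n-1+\epsilon}).
\]
If $n$ is odd, then $r_L^+=r_L$. If $n$ is even and $O^-(L)\ne\emptyset$, then $r_L^+=2r_L$.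
\end{theorem}

The last two theorems show that the line $\Re(s)=n-1$ is sharp for both parts of Theorem~\ref{thm:main}. We say that a function holomorphic just to the right of $s=n-1$ has a \emph{singularity} at $n-1$ if it does not extend holomorphically to any neighborhood of that point. The \emph{genus} of $L$ is the set of lattices $K$ on $V$ with $K\otimes\mathbb{Z}_p\cong L\otimes\mathbb{Z}_p$ for all primes $p$, and $L$ has \emph{class number one} if every lattice in its genus is isometric to $L$.

\begin{theorem}\label{thm:refl}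
For every $n\ge2$, every $L$ and every reflection $\tau\in O(V)$, the function $Z_{L,\tau}=Z_{L,-\tau}$ has a singularity at $s=n-1$. So does $\sum_{\rho\in O^-(V)\setminus\{\pm1\}}Z_{L,\rho}$. For odd $n$, so does $Z^+_{L,-\tau}$.
\end{theorem}

\begin{theorem}\label{thm:half}
Let $L$ have class number one; for example $L=\mathbb{Z}^n$ with the sum of squares and $2\le n\le 8$. Then $|Z_{L,\pm1}(s)|\asymp(s-n+1)^{-1/2}$ as real $s\downarrow n-1$. Consequently $Z_{L,\pm1}$ has no meromorphic continuation to any neighborhood of $s=n-1$, and the half-plane $\Re(s)>n-1$ in Theorem~\ref{thm:main} cannot be enlarged in general. The same holds for $Z^+_{L,\pm1}$ if moreover $O^-(L)\ne\emptyset$.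
\end{theorem}

The two parts of Theorem~\ref{thm:main} use different tools. For part (1) the obstacle is that $N_G(M)$ is not a product of local factors, so $Z_{G,1}$ has no evident Euler product. We show that $N_G(M)$ does not depend on the $p$-adic completion of $M$ when this completion is \emph{rigid}, and that all but a proportion $O(1/p)$ of the $p$-adic sublattices of a given index are rigid (Sections~\ref{sec:rigid} and~\ref{sec:identity}). Part (2) discards the weights and bounds, by the geometry of numbers, the number of sublattices that have an isometry other than $\pm1$ (Section~\ref{sec:extra}). Both arguments are visible for $L=\mathbb{Z}[i]$, which we work out in Section~\ref{sec:gauss}.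

\section{Lattices, overlattices and Dirichlet series}\label{sec:prelim}

Multiplying $Q$ by a positive rational number changes neither $O(V)$ nor any of the series, so \emph{we assume from now on that $B(L,L)\subseteq\mathbb{Z}$}. The letter $p$ denotes a prime, $\sigma$ a real number, and $w=\sigma-(n-1)$. We write $V_p=V\otimes\mathbb{Q}_p$ and $K_p=K\otimes\mathbb{Z}_p$.

Let $\mathfrak{o}$ be $\mathbb{Z}$ or $\mathbb{Z}_p$, and let $K$ be a free $\mathfrak{o}$-module of finite rank in $V$ or $V_p$ on whose span $B$ is nondegenerate. Its determinant $\det K$ is the determinant of the Gram matrix $(B(x_i,x_j))$ of a basis; over $\mathbb{Z}_p$ we use only $\operatorname{ord}_p\det K$. The dual $K^\#$ is the set of $y$ in the span of $K$ with $B(K,y)\subseteq\mathfrak{o}$. We call $K$ \emph{integral} if $B(K,K)\subseteq\mathfrak{o}$ and \emph{unimodular} if $K=K^\#$. Over $\mathbb{Z}_p$, a vector $x\in K$ is \emph{primitive} if $x\notin pK$. The following facts are standard.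
\begin{enumerate}
\item[(L1)] If $M\subseteq K$ has finite index, then $\det M=[K:M]^2\det K$ (over $\mathbb{Z}_p$, as an equality of orders). In particular $M=K$ if $M$ and $K$ are isometric or both unimodular.
\item[(L2)] The map $y\mapsto B(\cdot,y)$ is an isomorphism $K^\#\to\operatorname{Hom}(K,\mathfrak{o})$. One has $\det K^\#=(\det K)^{-1}$, and $M\subseteq K$ of finite index implies $K^\#\subseteq M^\#$. If $K$ is integral, then $[K^\#:K]$ is $\det K$ over $\mathbb{Z}$ and $p^{\operatorname{ord}_p\det K}$ over $\mathbb{Z}_p$.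
\item[(L3)] If $K$ is integral and $U\subseteq K$ is unimodular (of any rank), then $K=U\perp(K\cap U^\perp)$. Indeed, for $x\in K$ the functional $B(\cdot,x)$ on $U$ equals $B(\cdot,u)$ for some $u\in U$, and $x-u\in U^\perp$.
\item[(L4)] The map $K\mapsto(K_p)_p$ is a bijection from the lattices on $V$ onto the families of $\mathbb{Z}_p$-lattices $K_p$ on $V_p$ with $K_p=L_p$ for almost all $p$. One has $M\subseteq K$ if and only if $M_p\subseteq K_p$ for all $p$, and then $[K:M]=\prod_p[K_p:M_p]$.
\item[(L5)] The sum of $[\mathbb{Z}^k:M]^{-s}$ over all subgroups of finite index is $\prod_{j=0}^{k-1}\zeta(s-j)$, convergent for $\Re(s)>k$, because there are $\prod_{j}a_j^{\,j-1}$ Hermite normal forms with diagonal $(a_1,\dots,a_k)$. The same sum for $\mathbb{Z}_p^k$ is the Euler factor $\prod_{j=0}^{k-1}(1-p^{j-s})^{-1}$, convergent for $\Re(s)>k-1$.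
\end{enumerate}
Put $d=\det L=[L^\#:L]$. For $p\nmid d$ the lattice $L_p$ is unimodular.

The weight $N_G(M)$ becomes accessible to local methods once it is expressed by lattices instead of group elements. Let
\[
S_G(M)=\{K=g^{-1}L:\ g\in G,\ K\supseteq M\}
\]
be the set of copies of $L$ that contain $M$. Since $gM\subseteq L$ means $g^{-1}L\supseteq M$, and $g^{-1}L=g_1^{-1}L$ means $g_1\in G(L)g$,
\begin{equation}\label{eq:NS}
N_G(M)=\#G(L)\cdot\#S_G(M).
\end{equation}

For a Dirichlet series $F=\sum f(m)m^{-s}$ put $\|F\|_\sigma=\sum|f(m)|m^{-\sigma}$. The series with $\|F\|_\sigma<\infty$ form a complete normed algebra, with $\|F_1F_2\|_\sigma\le\|F_1\|_\sigma\|F_2\|_\sigma$ and $|F(s)|\le\|F\|_\sigma$ for $\Re(s)\ge\sigma$. Thus, if $\sum_p\|F_p-1\|_\sigma<\infty$, then $\prod_pF_p$ is a Dirichlet series of norm at most $\prod_p(1+\|F_p-1\|_\sigma)$, and its value at $s$ is the product of the values. A series with $\|F\|_\sigma<\infty$ for all $\sigma>\sigma_0$ is holomorphic in $\Re(s)>\sigma_0$. If $F$ has non-negative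 coefficients, then $\|F\|_\sigma=F(\sigma)$.

\section{The Gaussian lattice}\label{sec:gauss}

Let $V=\mathbb{Q}(i)$, $Q(z)=|z|^2$, $L=\mathbb{Z}[i]$ and $G=O(V)$, so that $n=2$, $d=1$ and $\#O(L)=8$. The isometries of $V$ are the rotations $z\mapsto\lambda z$ and the reflections $z\mapsto\lambda\bar z$ with $\lambda\in\mathbb{Q}(i)$, $|\lambda|=1$. The copies of $L$ are the fractional ideals $\lambda L$, and $N_G(M)=8\,\#S_G(M)$.

\subsection*{The identity term} Let $p$ be odd and let $M$ be one of the $p+1$ sublattices of index $p$. If $M\subseteq\lambda L\ne L$, then $M\subseteq L\cap\lambda L\subsetneq L$, so $M=L\cap \lambda L$ because $p$ is prime, and $M$ is an ideal of norm $p$. For $p\equiv3\pmod4$ there is no such ideal, and $S_G(M)=\{L\}$ for all $M$. For $p\equiv 1\pmod 4$ write $p=\pi\bar\pi$; the ideals are $\pi L$ and $\bar\pi L$. The inclusion $\pi L\subseteq\lambda L$ means that $\pi/\lambda$ is a Gaussian integer of norm $p$, that is, a unit times $\pi$ or $\bar\pi$. So $S_G(\pi L)=\{L,(\pi/\bar\pi)L\}$,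 and complex conjugation gives $\#S_G(\bar\pi L)=2$. The coefficient of $p^{-s}$ in $8Z_{L,1}$ is therefore $p+1$ for $p\equiv3$ and $(p-1)+\frac12+\frac12=p$ for $p\equiv1\pmod 4$. In both cases it is
\[
p+\beta_p,\qquad \beta_p=\tfrac12\Bigl(1-\Bigl(\frac{-1}{p}\Bigr)\Bigr)\in\{0,1\}.
\]
The coefficient of $p^{-s}$ in $\zeta(s-1)$ is $p$, so the coefficient of $p^{-s}$ in $8Z_{L,1}(s)/\zeta(s-1)$ is $\beta_p$. Two features of the general case appear here. First, the weight differs from $1/8$ for at most two of the $p+1$ sublattices, so $\beta_p$ is bounded and $\sum_p\beta_pp^{-\sigma}$ converges for $\sigma>1$; this is the mechanism of Theorem~\ref{thm:main}(1). Second, $\sum_p\beta_pp^{-1-w}$ is a sum over half of the primes and grows like $\frac12\log\frac1w$; this is the exponent $-\frac12$ of Theorem~\ref{thm:half}. The exceptional lattices are described by the form itself: $\pi L=\{x\in L:B(x,\pi)\in p\mathbb{Z}\}$, since the left side is contained in the right and both have index $p$, and the defining vector $\pi$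 satisfies $p\mid Q(\pi)$.

The exceptions do change the residue. Every sublattice of $(2+i)L$ lies in two copies of $L$, and these sublattices contribute $5^{-s}\zeta(s)\zeta(s-1)$ to \eqref{eq:all}. Hence $8Z_{L,1}(\sigma)\le(1-\frac12 5^{-\sigma})\zeta(\sigma)\zeta(\sigma-1)$ for $\sigma>2$, and the residue of $8Z_{L,1}$ at $s=2$ is smaller than the residue $\zeta(2)$ of \eqref{eq:all}.

\subsection*{The other terms} Let $M$ have an isometry $\rho\ne\pm1$. If $\rho$ is a rotation, then $\lambda$ is a root of unity in $\mathbb{Q}(i)$, so $\lambda=\pm i$ and $M$ is an ideal. The ideals contribute $\frac14\sum_{z\ne0}Q(z)^{-\sigma}$ to $\sum[L:M]^{-\sigma}$, which is finite for $\sigma>1$. If $\rho$ is a reflection, let $v$ generate the intersection of $L$ with the fixed line of $\rho$. Then $iv$ generates $L\cap v^\perp$, and $\mathbb{Z}v\perp\mathbb{Z}iv=vL$ has index $Q(v)$ in $L$. Let $M\cap\mathbb{Q}v=\mathbb{Z}av$ and $M\cap v^\perp=\mathbb{Z}biv$ with $a,b\ge1$. The identity $2x=(x+\rho x)+(x-\rho x)$ gives $2M\subseteq\mathbb{Z}av\perp\mathbb{Z}biv\subseteq M$.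 So $[L:M]\ge abQ(v)/4$, and $(v,a,b)$ determines $M$ up to the five subgroups of $(\mathbb{Z}/2)^2$. The contribution is at most $5\cdot4^\sigma\zeta(\sigma)^2\sum_{v\ne0}Q(v)^{-\sigma}$, again finite for $\sigma>1$. The sum over the infinitely many reflections converges because the index of $\mathbb{Z}v\perp\mathbb{Z}iv$ grows with $v$.

\section{Rigid $p$-adic sublattices}\label{sec:rigid}

A copy $K=g^{-1}L$ that contains $M$ satisfies $K_p\cong L_p$ and $K_p\supseteq M_p$ for every $p$. This suggests the local analogue of $S_G$. For a $\mathbb{Z}_p$-lattice $M\subseteq L_p$ of finite index let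
\[
S_p(M)=\{K\ \text{a lattice on}\ V_p:\ K\cong L_p,\ K\supseteq M\}.
\]
It contains $L_p$, and it is finite because each $K$ is integral, so that $M\subseteq K\subseteq K^\#\subseteq M^\#$. Call $M$ \emph{rigid} if $S_p(M)=\{L_p\}$. By (L1), $L_p$ is rigid. Call $M$ \emph{cyclic} if $L_p/M$ is a cyclic group. Most sublattices are cyclic, and cyclic sublattices are described by one vector: for a primitive $v\in L_p^\#$ and $k\ge1$ put
\[
M(v,k)=\{x\in L_p:\ B(x,v)\in p^k\mathbb{Z}_p\}.
\]

\begin{lemma}\label{lem:cyclic}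
Let $p$ be any prime and $k\ge1$. The cyclic sublattices of index $p^k$ in $L_p$ are the $M(v,k)$ with $v\in L_p^\#$ primitive, and $M(v,k)=M(v',k)$ if and only if $v'\in\eta v+p^kL_p^\#$ for some $\eta\in\mathbb{Z}_p^\times$. If $p\nmid 2d$ and $p\nmid Q(v)$, then $M(v,k)$ is rigid.
\end{lemma}

\begin{proof}
Cyclic sublattices of index $p^k$ are the kernels of the surjections $L_p\to\mathbb{Z}/p^k$, and two surjections have the same kernel if and only if they differ by a unit of $\mathbb{Z}/p^k$. By (L2), the homomorphisms $L_p\to\mathbb{Z}/p^k$ are the maps $x\mapsto B(x,v)\bmod p^k$ with $v\in L_p^\#/p^kL_p^\#$, and such a map is onto if and only if $v$ is primitive.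

Let $p\nmid2d$, so that $L_p^\#=L_p$, and let $Q(v)$ be a unit. By (L3), $L_p=\mathbb{Z}_pv\perp U$ with $U$ unimodular, and $M(v,k)=\mathbb{Z}_pp^kv\perp U$. A lattice $K\in S_p(M(v,k))$ is unimodular and contains $U$, so $K=U\perp\mathbb{Z}_pp^tv$ by (L3), with $p^{2t}Q(v)$ a unit. Hence $t=0$ and $K=L_p$.
\end{proof}

For $p\nmid 2d$ the cyclic sublattices of index $p^k$ thus correspond to the points of the projective space $\mathbb{P}^{n-1}(\mathbb{Z}/p^k)$, that is, to primitive vectors of $L/p^kL$ up to units. There are $p^{kn}-p^{(k-1)n}$ such vectors and $p^k-p^{k-1}$ units, which act freely; each of the $(p^n-1)/(p-1)$ points modulo $p$ has $p^{(k-1)(n-1)}$ lifts modulo $p^k$. We also need a bound for the points on the quadric $Q=0$. For odd $p$, a nondegenerate quadratic form in $r$ variables over $\mathbb{F}_p$ can be written $\sum c_jx_j^2$ with $c_1\ne0$, so it has at most $2p^{r-1}$ zeros, and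
\begin{equation}\label{eq:quadric}
\#\{\text{projective zeros}\}\le\frac{2p^{r-1}}{p-1}\le3p^{r-2}.
\end{equation}
Let $\iota_p$ be the number of zeros of $Q$ in $\mathbb{P}(L/pL)$.

\begin{lemma}\label{lem:count}
Let $p\nmid2d$ and $k\ge1$. Among the sublattices of index $p^k$ in $L_p$,
\begin{enumerate}
\item[(a)] the total number is $p^{k(n-1)}\bigl(1+p^{-1}+O(p^{-2})\bigr)$, with an absolute implied constant;
\item[(b)] at most $5p^{k(n-1)-2}$ are not cyclic;
\item[(c)] at most $5p^{k(n-1)-1}$ are not rigid.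
\end{enumerate}
\end{lemma}

\begin{proof}
Substitute $p^{-s}=p^{-(n-1)}u$ in (L5). The total number divided by $p^{k(n-1)}$ is the coefficient of $u^k$ in $(1-u)^{-1}\prod_{j=1}^{n-1}(1-p^{-j}u)^{-1}$, which is $h_0+h_1+\dots+h_k$, where $h_i$ is the sum of all monomials of degree $i$ in $p^{-1},\dots,p^{-(n-1)}$. Here $h_0=1$ and $h_1=p^{-1}+\dots+p^{-(n-1)}<1/(p-1)\le\frac12$. Since $0\le h_i\le h_1^i$,
\[
\sum_{i\ge2}h_i\le\frac{h_1^2}{1-h_1}\le\frac{2}{(p-1)^2}\le\frac{5}{p^2}.
\]
Together with $p^{-1}\le h_1<p^{-1}+1/(p(p-1))$ this gives (a). The number of cyclic sublattices is $p^{(k-1)(n-1)}\frac{p^n-1}{p-1}=p^{k(n-1)}(1+h_1)$, so the others number $p^{k(n-1)}(h_2+\dots+h_k)$, which gives (b). By Lemma~\ref{lem:cyclic}, a non-rigid sublattice is non-cyclic or equals $M(v,k)$ with $p\mid Q(v)$. The latter points number $\iota_pp^{(k-1)(n-1)}\le3p^{k(n-1)-1}$ by \eqref{eq:quadric}, and $3+5/p<5$.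
\end{proof}

The uniformity in $k$ is what matters in (c): the saving $1/p$ must hold for all powers of $p$ at once, because near $\sigma=n-1$ all powers contribute comparably.

\section{The identity term}\label{sec:identity}

We prove Theorem~\ref{thm:main}(1). The set $S_G(M)$ embeds in $\prod_pS_p(M_p)$, but a family of local lattices defines only a lattice in the genus of $L$, which need not be of the form $g^{-1}L$ with $g\in G$. So in general $\#S_G(M)\le\prod_p\#S_p(M_p)$ is only an inequality. We do not try to compute $\#S_G(M)$. We show that it depends only on the non-rigid components of $M$, sum freely over the rigid components, and estimate the weight trivially on what remains.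

\subsection*{Removing the rigid components} For a sublattice $M\subseteq L$ let $T(M)$ be the set of primes $p$ at which $M_p$ is not rigid. It is finite, since $M_p=L_p$ for almost all $p$. Let $M^\circ$ be the lattice with $M^\circ_p=M_p$ for $p\in T(M)$ and $M^\circ_p=L_p$ for $p\notin T(M)$. Then $M\subseteq M^\circ\subseteq L$.

\begin{lemma}\label{lem:core}
$N_G(M)=N_G(M^\circ)$.
\end{lemma}

\begin{proof}
The inclusion $M\subseteq M^\circ$ gives $S_G(M^\circ)\subseteq S_G(M)$. If $K\in S_G(M)$, then $K_p\in S_p(M_p)$ for all $p$, so $K_p=L_p$ for $p\notin T(M)$ and $K_p\supseteq M_p$ for $p\in T(M)$. By (L4), $K\supseteq M^\circ$. Now apply \eqref{eq:NS}.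
\end{proof}

Call $R\subseteq L$ \emph{reduced} if each $R_p$ is non-rigid or equal to $L_p$. By (L4), the map $M\mapsto\bigl(M^\circ,(M_p)_{p\notin T(M)}\bigr)$ is a bijection onto the pairs that consist of a reduced $R$ and a family of rigid $M_p$, indexed by $p\notin T(R)$ and almost all equal to $L_p$. Let $A_p(s)$ and $B_p(s)$ be the sums of $[L_p:M_p]^{-s}$ over the rigid and over the non-rigid $M_p\subseteq L_p$. By (L5),
\begin{equation}\label{eq:AB}
A_p+B_p=\prod_{j=0}^{n-1}(1-p^{j-s})^{-1},
\end{equation}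
convergent for $\Re(s)>n-1$; the constant terms of $A_p$ and $B_p$ are $1$ and $0$. For $\Re(s)>n$ the series $Z_{G,1}$ converges absolutely by \eqref{eq:all}, and Lemma~\ref{lem:core} gives
\[
Z_{G,1}(s)=\sum_{R\ \mathrm{reduced}}\frac{[L:R]^{-s}}{N_G(R)}\prod_{p\notin T(R)}A_p(s).
\]
By Lemma~\ref{lem:count}, the coefficient of $p^{-ks}$ in $A_p$ is $p^{k(n-1)}(1+O(1/p))$, so $A_p$ is close to the Euler factor $(1-p^{n-1-s})^{-1}$ of $\zeta(s-n+1)$. We divide by this factor at every prime. With $D_p=(1-p^{n-1-s})A_p$ we obtain $Z_{G,1}(s)=\zeta(s-n+1)H_G(s)$ for $\Re(s)>n$, where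
\begin{equation}\label{eq:H}
H_G(s)=\sum_{R\ \mathrm{reduced}}\frac{[L:R]^{-s}}{N_G(R)}\prod_{p\in T(R)}(1-p^{n-1-s})\prod_{p\notin T(R)}D_p(s).
\end{equation}

\subsection*{Convergence of $H_G$} Fix $\sigma>n-1$, so that $w>0$ and $\|1-p^{n-1-s}\|_\sigma=1+p^{-w}\le2$. For $p\nmid2d$, Lemma~\ref{lem:count}(c) gives
\[
B_p(\sigma)\le\frac5p\sum_{k\ge1}p^{-kw}\le\frac{5}{1-2^{-w}}\,p^{-1-w}.
\]
By \eqref{eq:AB}, $D_p=\prod_{j=0}^{n-2}(1-p^{j-s})^{-1}-(1-p^{n-1-s})B_p$, so for every prime $p$
\[
\|D_p-1\|_\sigma\le\varepsilon_p,\qquad \varepsilon_p=\prod_{j=0}^{n-2}(1-p^{j-\sigma})^{-1}-1+2B_p(\sigma).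
\]
For $j\le n-2$ we have $p^{j-\sigma}\le p^{-1-w}\le\frac12$, so the product minus $1$ is $O_n(p^{-1-w})$. At the finitely many primes $p\mid2d$ we have no saving, and none is needed: $B_p(\sigma)$ is finite by \eqref{eq:AB}. Therefore
\begin{equation}\label{eq:eps}
\sum_p\bigl(\varepsilon_p+B_p(\sigma)\bigr)<\infty .
\end{equation}
A reduced $R$ is a choice, at each prime, of either $L_p$ or a non-rigid lattice. Using $N_G(R)\ge1$ in \eqref{eq:H}, we find that the sum of the norms of the terms is at most
\[
\prod_p(1+\varepsilon_p)\sum_{R\ \mathrm{reduced}}2^{\#T(R)}[L:R]^{-\sigma}=\prod_p(1+\varepsilon_p)\prod_p\bigl(1+2B_p(\sigma)\bigr)<\infty .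
\]
So $H_G$ is a Dirichlet series with $\|H_G\|_\sigma<\infty$ for all $\sigma>n-1$, and \eqref{eq:H} holds, as an absolutely convergent sum, in $\Re(s)>n-1$. The product $\zeta(s-n+1)H_G(s)$ continues $Z_{G,1}$ to this half-plane, holomorphically except possibly at $s=n$, where it has at most a simple pole with residue $H_G(n)$.

\subsection*{The residue} At $s=n$ every term of \eqref{eq:H} is non-negative, because $1-p^{-1}>0$ and $D_p(n)=(1-p^{-1})A_p(n)$ with $A_p(n)\ge1$. The term $R=L$ has $T(L)=\emptyset$ and $N_G(L)=\#G(L)$, so $H_G(n)\ge\#G(L)^{-1}\prod_pD_p(n)$. The factors are positive and $\sum_p|D_p(n)-1|<\infty$, so the product is positive. Finally $-M=M$ for every $M$, so $Z_{G,-1}=Z_{G,1}$ when $-1\in G$, and $-1\in O^+(V)$ exactly when $n$ is even. This proves Theorem~\ref{thm:main}(1).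

\section{Sublattices with an extra isometry}\label{sec:extra}

All terms are non-negative for real $s=\sigma$, and $\#G(M)\le N_G(M)$. Interchanging the sums over $\rho$ and $M$,
\[
\sum_{\rho\in G\setminus\{\pm1\}}Z_{G,\rho}(\sigma)=\sum_{M\subseteq L}\frac{\#(G(M)\setminus\{\pm1\})}{N_G(M)}\,[L:M]^{-\sigma}\le\sum_{\substack{M\subseteq L\\ O(M)\ne\{\pm1\}}}[L:M]^{-\sigma}.
\]
Theorem~\ref{thm:main}(2) therefore follows from the next proposition; the assertions about single terms and about $O^-(V)\setminus\{\pm1\}$ concern subseries of series with non-negative terms.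

\begin{proposition}\label{prop:extra}
For $\sigma>n-1$, the sum of $[L:M]^{-\sigma}$ over all $M\subseteq L$ with $O(M)\ne\{\pm1\}$ is finite.
\end{proposition}

We use three facts about a lattice $\Lambda$ of rank $k$ in a positive definite space. The $j$th \emph{successive minimum} $\mu_j$ is the least number $\mu$ such that the vectors $x\in\Lambda$ with $Q(x)\le\mu$ span a space of dimension at least $j$.
\begin{enumerate}
\item[(G1)] (Minkowski's second theorem.) There are linearly independent $v_1,\dots,v_k\in\Lambda$ with $Q(v_j)=\mu_j$, and $\mu_1\cdots\mu_k\le\gamma_k\det\Lambda$ with $\gamma_k$ depending only on $k$.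
\item[(G2)] (Hadamard's inequality.) The lattice spanned by independent vectors $y_1,\dots,y_k$ has determinant at most $Q(y_1)\cdots Q(y_k)$.
\item[(G3)] $\sum_{0\ne x\in\Lambda}Q(x)^{-\theta}<\infty$ for $\theta>k/2$, since $O(T^{k/2})$ vectors have $Q(x)\le T$.
\end{enumerate}

For each $M$ in Proposition~\ref{prop:extra} choose $\rho\in O(M)\setminus\{\pm1\}$. It has finite order, so its minimal polynomial $F$ over $\mathbb{Q}$ is a product of distinct cyclotomic polynomials $\Phi_e$, of total degree at most $n$. As $\varphi(e)\le n$ bounds $e$, there are finitely many possible $F$ for given $n$. The reflection and the rotation of Section~\ref{sec:gauss} are the cases $F=\Phi_1\Phi_2$ and $F=\Phi_4$, and in general we distinguish whether $F$ is reducible or not.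

\subsection*{Reducible minimal polynomial} Here $M$ almost splits along a subspace $W$, and the problem is to sum over the infinitely many $W$. For a subspace $0\ne W\ne V$ put $L_W=L\cap W$ and $i_W=[L:L_W\perp L_{W^\perp}]$. The next lemma replaces the identity $[L:\mathbb{Z}v\perp\mathbb{Z}iv]=Q(v)$ of the example.

\begin{lemma}\label{lem:iW}
One has $\det L_W\le d\,i_W$. For $1\le k\le n-1$ and $\sigma>n/2$, the sum $\sum_{\dim W=k}i_W^{-\sigma}$ is finite.
\end{lemma}

\begin{proof}
Let $\operatorname{pr}$ be the orthogonal projection onto $W$. If $x\in L$ and $\operatorname{pr}x\in L_W$, then $x-\operatorname{pr}x\in L_{W^\perp}$; so the kernel of $L\to\operatorname{pr}(L)/L_W$ is $L_W\perp L_{W^\perp}$, and $i_W=[\operatorname{pr}(L):L_W]$. Since $L/L_W$ is torsion-free, $L_W$ is a direct summand of $L$, and every functional $L_W\to\mathbb{Z}$ extends to $L$. By (L2) it has the form $B(\cdot,y)=B(\cdot,\operatorname{pr}y)$ with $y\in L^\#$. Hence $L_W^\#=\operatorname{pr}(L^\#)$ and $[L_W^\#:\operatorname{pr}(L)]\le[L^\#:L]=d$.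 Multiplying the two indices gives $\det L_W=[L_W^\#:L_W]\le d\,i_W$.

By (G1), assign to each $W$ of dimension $k$ independent vectors $v_1,\dots,v_k\in L_W$ with $\prod_jQ(v_j)\le\gamma_k\det L_W\le\gamma_kd\,i_W$. They span $W$, so the assignment is injective, and
\[
\sum_{\dim W=k}i_W^{-\sigma}\le(\gamma_kd)^\sigma\Bigl(\sum_{0\ne v\in L}Q(v)^{-\sigma}\Bigr)^k,
\]
which is finite for $\sigma>n/2$ by (G3).
\end{proof}

Let $F=\Phi_e\Psi$ with $\Psi$ nonconstant and prime to $\Phi_e$. Put $W=\ker\Phi_e(\rho)$ and $W'=\ker\Psi(\rho)$. Then $V=W\oplus W'$, and both spaces are nonzero because $F$ is the minimal polynomial. They are orthogonal. Indeed, the adjoint of $\rho$ is $\rho^{-1}$, and the roots of $\Phi_e$ are permuted by inversion, so the adjoint of $\Phi_e(\rho)$ is $\Phi_e(\rho^{-1})=\pm\rho^{-\varphi(e)}\Phi_e(\rho)$, which kills $W$. The map $\Phi_e(\rho)$ is injective on $W'$, hence bijective, so $B(W,W')=B(W,\Phi_e(\rho)W')=B(\Phi_e(\rho^{-1})W,W')=0$. Thus $W'=W^\perp$.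

Clearing denominators in a B\'ezout identity, we find $a,b\in\mathbb{Z}[x]$ and an integer $c\ge1$ with $a\Phi_e+b\Psi=c$. For $x\in M$,
\[
cx=b(\rho)\Psi(\rho)x+a(\rho)\Phi_e(\rho)x\in M_1\perp M_2,\qquad M_1=M\cap W,\quad M_2=M\cap W^\perp,
\]
because $\rho M=M$ and $F(\rho)=0$. Let $C$, depending only on $n$, be a common multiple of the finitely many $c$. Then $CM\subseteq M_1\perp M_2\subseteq M$. Given $(W,M_1,M_2)$, the lattice $M$ lies between $M_1\perp M_2$ and $C^{-1}(M_1\perp M_2)$, so the number of possibilities is at most the number of subgroups of $(\mathbb{Z}/C)^n$. Moreover $[M:M_1\perp M_2]\le[M:CM]=C^n$, and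
\[
[L:M]=\frac{[L:M_1\perp M_2]}{[M:M_1\perp M_2]}\ge C^{-n}\,i_W\,[L_W:M_1]\,[L_{W^\perp}:M_2].
\]
Summing over $M_1$ and $M_2$ by (L5), we bound the contribution of these $M$ by a constant times
\[
\sum_{k=1}^{n-1}\Bigl(\sum_{\dim W=k}i_W^{-\sigma}\Bigr)\prod_{j=0}^{k-1}\zeta(\sigma-j)\prod_{j=0}^{n-k-1}\zeta(\sigma-j).
\]
All shifts $j$ are at most $n-2$, so the zeta values are finite for $\sigma>n-1$. The sums over $W$ are finite by Lemma~\ref{lem:iW}, because $n/2\le n-1$ for $n\ge2$.

\subsection*{Irreducible minimal polynomial} Let $F=\Phi_e$. Since $\rho\ne\pm1$, we have $e\ge3$ and $\varphi=\varphi(e)\ge2$. The ring $E=\mathbb{Q}[\rho]\cong\mathbb{Q}[x]/(\Phi_e)$ is a field of degree $\varphi$, and $V$ is an $E$-vector space of dimension $r=n/\varphi$. No rational subspace is singled out now, and $\rho$ varies with $M$. The gain comes from the lengths of vectors: the short vectors of $M$ occur in groups $x,\rho x,\dots,\rho^{\varphi-1}x$ of equal norm, and there are few vectors of a prescribed norm. Put $r_L(t)=\#\{y\in L:Q(y)=t\}$.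

\begin{lemma}\label{lem:rep}
For every $\epsilon>0$ and all integers $t\ge1$, $r_L(t)\ll_{L,\epsilon}t^{(n-2)/2+\epsilon}$.
\end{lemma}

\begin{proof}
Choose an orthogonal basis $f_1,\dots,f_n$ of $V$ inside $L$ and an integer $h\ge1$ with $hL\subseteq\bigoplus_j\mathbb{Z}f_j$. The $q_j=Q(f_j)$ are positive integers. If $Q(y)=t$ and $hy=\sum_jz_jf_j$, then $\sum_jq_jz_j^2=h^2t$. Each $|z_j|$ is at most $h\sqrt t$, so there are $O(t^{(n-2)/2})$ choices of $(z_3,\dots,z_n)$. Fix one and let $N=h^2t-\sum_{j\ge3}q_jz_j^2$, so $0\le N\le h^2t$ and $(q_1z_1)^2+q_1q_2z_2^2=q_1N$. If $N=0$, then $z_1=z_2=0$. Otherwise $\alpha=q_1z_1+z_2\sqrt{-q_1q_2}$, which determines $(z_1,z_2)$, is an integer of norm $q_1N$ of the imaginary quadratic field $\mathbb{Q}(\sqrt{-q_1q_2})$. This field has at most $6$ units, so an ideal has at most $6$ generators. The number of ideals of norm $m$ in a quadratic field is $\sum_{a\mid m}\psi(a)$, with $\psi$ the quadratic character of the field, and is at most the number of divisors of $m$, which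 is $O_\epsilon(m^\epsilon)$. So there are $O(t^\epsilon)$ pairs $(z_1,z_2)$.
\end{proof}

Choose $x_1,\dots,x_r\in M$ successively, with $Q(x_i)$ minimal in $M\setminus(Ex_1+\dots+Ex_{i-1})$. The $x_i$ are independent over $E$ and $1,\rho,\dots,\rho^{\varphi-1}$ is a basis of $E$, so the $n$ vectors $\rho^jx_i$ $(0\le j<\varphi,\ 1\le i\le r)$ are independent over $\mathbb{Q}$. They lie in $M$, and $Q(\rho^jx_i)=Q(x_i)$. Every vector of $M$ of norm less than $Q(x_i)$ lies in $Ex_1+\dots+Ex_{i-1}$, which has dimension $(i-1)\varphi$ over $\mathbb{Q}$. Hence the successive minima of $M$ satisfy $\mu_l\ge Q(x_i)$ for $(i-1)\varphi<l\le i\varphi$, and (G1) and (L1) give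
\begin{equation}\label{eq:minima}
\prod_{i=1}^rQ(x_i)^\varphi\le\gamma_n\det M=\gamma_nd\,[L:M]^2 .
\end{equation}
Let $M'$ be the lattice spanned by the $\rho^jx_i$. By (G2) and \eqref{eq:minima}, $\det M'\le\gamma_n\det M$, so $[M:M']\le\sqrt{\gamma_n}$ by (L1). An overlattice of $M'$ of index $a$ lies in $a^{-1}M'$, so $M'$ has $O_n(1)$ overlattices of index at most $\sqrt{\gamma_n}$, and the map $M\mapsto(\rho^jx_i)_{i,j}$ has fibers of size $O_n(1)$. For given $x_i$, each vector $\rho^jx_i$ with $1\le j<\varphi$ is one of the $r_L(Q(x_i))$ vectors of $L$ of the same norm. By \eqref{eq:minima}, $[L:M]^{-\sigma}\le(\gamma_nd)^{\sigma/2}\prod_iQ(x_i)^{-\varphi\sigma/2}$, so the contribution of a given $e$ is at most a constant times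
\[
\Bigl(\sum_{0\ne x\in L}r_L(Q(x))^{\varphi-1}\,Q(x)^{-\varphi\sigma/2}\Bigr)^r .
\]
By Lemma~\ref{lem:rep} and (G3) this is finite if $\frac{\varphi\sigma}{2}-(\varphi-1)\bigl(\frac{n-2}2+\epsilon\bigr)>\frac n2$ for some $\epsilon>0$, that is, if $\varphi\sigma>n+(\varphi-1)(n-2)=\varphi(n-2)+2$, or $\sigma>n-2+2/\varphi$. Since $\varphi\ge2$, this holds for all $\sigma>n-1$. There are finitely many $e$, so Proposition~\ref{prop:extra} and Theorem~\ref{thm:main} are proved.

\begin{remark}
The elementary bound $r_L(t)\ll t^{(n-1)/2}$, obtained by choosing $z_2,\dots,z_n$ freely, would lead to the condition $\sigma>n-1+1/\varphi$, which is not enough. The hypothesis $\rho\neq\pm1$ enters as $\varphi\ge2$: for $\varphi=1$ the condition is $\sigma>n$, in agreement with \eqref{eq:all}.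
\end{remark}

\section{The number of classes of bounded index}\label{sec:asym}

\begin{proof}[Proof of Theorem~\ref{thm:asym}]
The continuation and the residues follow from Lemma~\ref{lem:split} and Theorem~\ref{thm:main}. For the asymptotics we may take $0<\epsilon<1$; let $X\ge1$ and $\sigma_1=n-1+\epsilon$. Write $H_G=\sum_bh(b)b^{-s}$. Since $\zeta(s-n+1)=\sum_aa^{n-1}a^{-s}$ and $\sum_{a\le Y}a^{n-1}=Y^n/n+O(Y^{n-1})$ for $Y\ge1$, the coefficients of $Z_{G,1}$ of index at most $X$ add up to
\[
\sum_{b\le X}h(b)\Bigl(\frac1n\Bigl(\frac Xb\Bigr)^n+O\Bigl(\Bigl(\frac Xb\Bigr)^{n-1}\Bigr)\Bigr).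
\]
Now $\sum_{b>X}|h(b)|b^{-n}\le X^{-1+\epsilon}\|H_G\|_{\sigma_1}$ and $\sum_{b\le X}|h(b)|b^{-(n-1)}\le X^{\epsilon}\|H_G\|_{\sigma_1}$, so this sum is $H_G(n)X^n/n+O(X^{n-1+\epsilon})$. The terms $\rho\ne\pm1$ form a series with coefficients $c_m\ge0$, and $\sum_{m\le X}c_m\le X^{\sigma_1}\sum_mc_mm^{-\sigma_1}\ll X^{n-1+\epsilon}$ by Theorem~\ref{thm:main}(2).

Let $\tau\in O^-(L)$; for odd $n$ one can take $\tau=-1$. Since $gM\subseteq L$ if and only if $\tau gM\subseteq L$, the map $g\mapsto\tau g$ matches the elements of $O^+(V)$ and of $O^-(V)$ counted by $N_{O(V)}(M)$. So $N_{O(V)}(M)=2N_{O^+(V)}(M)$ for all $M$, and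
\begin{equation}\label{eq:double}
H_{O^+(V)}=2H_{O(V)}\qquad\text{if}\ O^-(L)\ne\emptyset .
\end{equation}
Then $r_L^+=2\kappa H_{O(V)}(n)=\kappa r_L$.
\end{proof}

\section{Reflections}\label{sec:refl}

A lower bound for $Z_{G,\rho}$ needs an upper bound for the weight $N_G(M)$ on many $M$. Lemma~\ref{lem:core} provides it: we vary a fixed $\tau$-stable lattice only by rigid components, so that the weight stays constant.

\begin{proof}[Proof of Theorem~\ref{thm:refl}]
All series in question have non-negative coefficients and converge for $\sigma>n-1$. If such a series diverges at $\sigma=n-1$, its value tends to $+\infty$ as $\sigma\downarrow n-1$ by monotone convergence, and it has a singularity at $n-1$. The conditions $\tau M=M$ and $-\tau M=M$ are equivalent, so $Z_{L,\tau}=Z_{L,-\tau}$. The reflection $\tau$ lies in $O^-(V)\setminus\{\pm1\}$ because $n\ge2$, so the sum over this set dominates $Z_{L,\tau}$. For odd $n$ we have $-\tau\in O^+(V)$. It therefore suffices to show, for both groups $G$, that $\sum_{\tau M=M}[L:M]^{-\sigma}/N_G(M)$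 diverges at $\sigma=n-1$.

Let $v$ generate the intersection of $L$ with the line on which $\tau$ acts as $-1$, let $U=L\cap v^\perp$, $M_0=\mathbb{Z}v\perp U$ and $i_0=[L:M_0]$. For $p\nmid2di_0$ we have $L_p=\mathbb{Z}_pv\perp U_p$ with $U_p$ unimodular of rank $n-1$. Call a line $\langle u\rangle$ in $U/pU$ \emph{admissible} if $p\nmid Q(u)$. For $n=2$ the only line is admissible. For $n\ge3$, \eqref{eq:quadric} with $r=n-1$ shows that the number of admissible lines is at least $(p^{n-2}+p^{n-3})-3p^{n-3}\ge p^{n-2}/3$.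

Choose a finite set $\mathcal{P}$ of primes $p\nmid2di_0$ and an admissible line $\langle u_p\rangle$ for each $p\in\mathcal{P}$. Let $U'\subseteq U$ have components $U'_p=\{x\in U_p:B(x,u_p)\in p\mathbb{Z}_p\}$ for $p\in\mathcal{P}$ and $U'_p=U_p$ otherwise, and put $M=\mathbb{Z}v\perp U'$. Different choices give different $M$. Since $\tau$ fixes $U'$ pointwise and $\tau v=-v$, we have $\tau M=M$, and $[L:M]=i_0\prod_{p\in\mathcal{P}}p$. For $p\in\mathcal{P}$ we have $B(v,u_p)=0$, so $M_p=M(u_p,1)$ is rigid by Lemma~\ref{lem:cyclic}, and $(M_0)_p=L_p$ is rigid too. At all other primes $M_p=(M_0)_p$. Hence $M^\circ=M_0^\circ$, and $N_G(M)=N_G(M_0)$ by Lemma~\ref{lem:core}. Therefore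
\[
\sum_{\tau M=M}\frac{[L:M]^{-\sigma}}{N_G(M)}\ge\frac{i_0^{-\sigma}}{N_G(M_0)}\prod_{p\nmid2di_0}\bigl(1+\tfrac13p^{n-2-\sigma}\bigr),
\]
and the product diverges at $\sigma=n-1$ because $\sum_p1/p$ does.
\end{proof}

\section{Class number one}\label{sec:half}

To find the size of $H_G$ near $s=n-1$, the trivial estimate of the weight on non-rigid lattices is no longer enough: they form a proportion of order $1/p$, which is exactly the order that matters. Class number one turns $Z_{L,1}$ into an Euler product, and the weight of most non-rigid lattices turns out to be $\frac12$, as for $\pi L$ in Section~\ref{sec:gauss}. For each prime put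
\[
E_p(s)=\sum_{M\subseteq L_p}\frac{[L_p:M]^{-s}}{\#S_p(M)} .
\]
In the three lemmas below class number one is not used. We take $s=n-1+w$ with $0<w\le1$ and write $u=p^{-w}$, so that $p^{n-1-s}=u\in(0,1)$.

\begin{lemma}\label{lem:two}
Let $p\nmid2d$, let $v\in L_p$ be primitive and $k\ge1$. If $\operatorname{ord}_pQ(v)=1$, or if $k=1$ and $p\mid Q(v)$, then $\#S_p(M(v,k))=2$.
\end{lemma}

\begin{proof}
For $z\in L_p$,
\begin{equation}\label{eq:lift}
Q(v+pz)\equiv Q(v)+2pB(v,z)\pmod{p^2},
\end{equation}
and $B(v,L_p)=\mathbb{Z}_p$. If $k=1$, then $M(v,1)$ depends only on $v$ modulo $p$; if $p^2\mid Q(v)$, we replace $v$ by $v+pz$ with $B(v,z)=1$. So we may assume that $\operatorname{ord}_pQ(v)=1$.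

We reduce to a hyperbolic plane. Choose $y\in L_p$ with $B(v,y)=1$ and let $P=\mathbb{Z}_pv+\mathbb{Z}_py$. Its determinant $Q(v)Q(y)-1$ is a unit, so $L_p=P\perp U$ with $U$ unimodular by (L3). The polynomial $Q(v+ty)=Q(v)+2t+Q(y)t^2$ has the simple root $t=0$ modulo $p$, so by Hensel's lemma it has a root $t\in p\mathbb{Z}_p$. Put $e=v+ty$, $y_1=y/B(e,y)$, where $B(e,y)=1+tQ(y)$ is a unit, and $f=y_1-\frac12Q(y_1)e$. Then $P=\mathbb{Z}_pe+\mathbb{Z}_pf$, $Q(e)=Q(f)=0$ and $B(e,f)=1$. Write $v=\alpha e+\beta f$. As $v\equiv e\pmod{pP}$, $\alpha$ is a unit, and $2\alpha\beta=Q(v)$ gives $\operatorname{ord}_p\beta=1$. Since $v\perp U$,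
\[
M(v,k)=M_P\perp U,\qquad M_P=\{\xi e+\eta f:\ \xi,\eta\in\mathbb{Z}_p,\ \xi\beta+\eta\alpha\in p^k\mathbb{Z}_p\}.
\]

A lattice $K\in S_p(M(v,k))$ is unimodular and contains $U$, so $K=K'\perp U$ with $K'\supseteq M_P$ unimodular on the plane $\mathbb{Q}_pP$. Every such $K'$ is one of the lattices $P_a=\mathbb{Z}_pp^ae+\mathbb{Z}_pp^{-a}f$, $a\in\mathbb{Z}$. To see this, let $K'\cap\mathbb{Q}_pe=\mathbb{Z}_pp^ae$. The vector $p^ae$ is primitive in the unimodular lattice $K'$, so some $x\in K'$ has $B(p^ae,x)=1$, that is, $x=ce+p^{-a}f$. From $Q(x)=2cp^{-a}\in\mathbb{Z}_p$ we get $ce\in K'$, hence $p^{-a}f\in K'$ and $K'\supseteq P_a$; equality follows from (L1). Conversely $P_a\cong P$, so $P_a\perp U\cong L_p$. It remains to find the $a$ with $P_a\supseteq M_P$. Every element of $M_P$ has $\xi\in\mathbb{Z}_p$ and $\eta\in p\mathbb{Z}_p$, and $e-\alpha^{-1}\beta f\in M_P$ has $\operatorname{ord}_p\xi=0$ and $\operatorname{ord}_p\eta=1$. So $P_a\supseteq M_P$ if and only if $a\le0$ and $-a\le1$, that is, $a\in\{0,-1\}$.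
\end{proof}

We now need $\iota_p$ exactly. The classical formula for the number of points on a nondegenerate quadric over $\mathbb{F}_p$, $p\nmid 2d$, is
\[
\iota_p=\frac{p^{n-1}-1}{p-1}+\chi(p)\,p^{n/2-1},
\]
where $\chi(p)=0$ for odd $n$ and $\chi(p)=\bigl(\frac{(-1)^{n/2}d}{p}\bigr)$ is the Legendre symbol for even $n$. Hence $\iota_pp^{-(n-2)}=1+\delta\chi(p)+O(1/p)$, with $\delta=1$ for $n=2$ and $\delta=0$ for $n\ge3$. Put $\beta_p=\frac12(1-\delta\chi(p))$; for $L=\mathbb{Z}[i]$ this is the number $\beta_p$ of Section~\ref{sec:gauss}.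

\begin{lemma}\label{lem:good}
For $p\nmid2d$ one has $(1-u)E_p=1+\beta_pp^{-1-w}+O(p^{-2})$, uniformly in $p$ and $w$.
\end{lemma}

\begin{proof}
For $k\ge1$ let $\omega_k$ be the sum of $1/\#S_p(M)$ over the $M$ of index $p^k$. It is the number of these $M$ minus the sum of the deficits $1-1/\#S_p(M)\in[0,1]$. The lattices $M(v,k)$ with $p\nmid Q(v)$ have deficit $0$ by Lemma~\ref{lem:cyclic}. There are $\iota_pp^{(k-1)(n-1)}$ points $v$ modulo $p^k$ with $p\mid Q(v)$. For $k=1$ they all have deficit $\frac12$ by Lemma~\ref{lem:two}. For $k\ge2$ the class of $Q(v)$ modulo $p^2$ depends only on $v$ modulo $p^2$, and by \eqref{eq:lift} the condition $p^2\mid Q(v+pz)$ prescribes the value of the nonzero linear form $B(v,z)$ modulo $p$. So a proportion $1/p$ of these points, at most $3p^{k(n-1)-2}$ by \eqref{eq:quadric}, have $p^2\mid Q(v)$, and the others have deficit $\frac12$. The non-cyclic lattices number at most $5p^{k(n-1)-2}$. With Lemma~\ref{lem:count}(a), uniformly in $k\ge1$,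
\[
\omega_kp^{-k(n-1)}=1+\frac1p-\frac12\iota_pp^{-(n-1)}+O(p^{-2})=1+\frac{\beta_p}{p}+O(p^{-2}).
\]
Since $E_p=1+\sum_{k\ge1}\omega_kp^{-k(n-1)}u^k$ and $(1-u)\sum_{k\ge1}u^k=u$, we get $(1-u)E_p=1-u+u\bigl(1+\beta_p/p+O(p^{-2})\bigr)$, and $u/p=p^{-1-w}$.
\end{proof}

At the remaining primes, and at small primes where the error term of Lemma~\ref{lem:good} is not useful, we need only that $(1-u)E_p$ neither grows nor tends to $0$. As $1-u\to0$, the lower bound requires a positive proportion of the sublattices of index $p^k$, for all large $k$, to have boundedly many overlattices isometric to $L_p$.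

\begin{lemma}\label{lem:bad}
For every prime $p$, the number $(1-u)E_p$ lies between two positive constants that do not depend on $w\in(0,1]$.
\end{lemma}

\begin{proof}
By \eqref{eq:AB}, $(1-u)E_p\le(1-u)(A_p+B_p)=\prod_{j=0}^{n-2}(1-p^{j-s})^{-1}\le(1-p^{-1})^{-(n-1)}$.

For the lower bound let $\nu=\operatorname{ord}_pd$, so that $[L_p^\#:L_p]=p^\nu$ and $p^\nu L_p^\#\subseteq L_p$. Fix a primitive $v_0\in L_p^\#$ with $Q(v_0)\ne0$, put $q=\operatorname{ord}_pQ(v_0)\in\mathbb{Z}$, and choose $\ell\ge1$ by continuity so that $\operatorname{ord}_pQ(v)=q$ for all $v\in v_0+p^\ell L_p^\#$. These $v$ are primitive. For $k\ge\ell$ they form $p^{n(k-\ell)}$ classes modulo $p^kL_p^\#$, and by Lemma~\ref{lem:cyclic} at most $p^k$ classes define the same $M(v,k)$. So they define at least $p^{(n-1)k-n\ell}$ sublattices of index $p^k$.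

We claim that $\#S_p(M(v,k))\le C_p$ with $C_p$ independent of $v$ and $k$. Let $U=L_p\cap v^\perp\subseteq M(v,k)$ and $K_0=U\perp\mathbb{Z}_pp^\nu v\subseteq L_p$. The map $x\mapsto B(x,v)$ identifies $L_p/U$ with $\mathbb{Z}_p$ and sends $p^\nu v$ to an element of order $\nu+q$, so $[L_p:K_0]=p^{\nu+q}$. By (L1), $\operatorname{ord}_p\det K_0=3\nu+2q$; as this order also equals $\operatorname{ord}_p\det U+2\nu+q$, we get $\operatorname{ord}_p\det U=\nu+q$. Let $K\in S_p(M(v,k))$. It is integral, contains $U$, and has $\operatorname{ord}_p\det K=\nu$. Let $\operatorname{pr}$ be the orthogonal projection onto $v^\perp$. For $y\in K$ and $x\in U$ we have $B(\operatorname{pr}y,x)=B(y,x)\in\mathbb{Z}_p$, so $\operatorname{pr}K\subseteq U^\#$ and $\operatorname{ord}_p\det(\operatorname{pr}K)\ge-(\nu+q)$ by (L1) and (L2). Let $K\cap\mathbb{Q}_pv=\mathbb{Z}_pp^tv$ and extend $p^tv$ to a basis $p^tv,y_2,\dots,y_n$ of $K$. The $\operatorname{pr}y_j$ form a basis of $\operatorname{pr}K$, and replacing $y_j$ by $\operatorname{pr}y_j$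 subtracts multiples of the first vector, which does not change the Gram determinant. Hence
\[
\nu=2t+q+\operatorname{ord}_p\det(\operatorname{pr}K)\ge2t-\nu ,
\]
so $t\le\nu$ and $K\supseteq K_0$. Then $K_0\subseteq K\subseteq K^\#\subseteq K_0^\#$, and the number of $K$ is at most the number of subsets of the group $K_0^\#/K_0$ of order $p^{3\nu+2q}$. This proves the claim.

It follows that $E_p\ge C_p^{-1}\sum_{k\ge\ell}p^{(n-1)k-n\ell}p^{-ks}=C_p^{-1}p^{-n\ell}u^\ell/(1-u)$, and $u\ge p^{-1}$ gives $(1-u)E_p\ge C_p^{-1}p^{-(n+1)\ell}$.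
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:half}]
If $O^-(L)\ne\emptyset$, then $Z^+_{L,\pm1}=\kappa Z_{L,\pm1}$ by \eqref{eq:double}, so it suffices to take $G=O(V)$. Let $M\subseteq L$ and choose $K_p\in S_p(M_p)$ for every $p$. For almost all $p$ we have $M_p=L_p$ and hence $K_p=L_p$, so by (L4) the family defines a lattice $K\supseteq M$ in the genus of $L$. By class number one, $K=g^{-1}L$ for some $g\in O(V)$; this is the only use of the hypothesis. Thus $S_G(M)\to\prod_pS_p(M_p)$ is a bijection, $N_G(M)=\#O(L)\prod_p\#S_p(M_p)$ by \eqref{eq:NS}, and $Z_{L,1}=\#O(L)^{-1}\prod_pE_p$ for $\Re(s)>n$. The series $E_p-A_p$ is a sum over non-rigid lattices with weights at most $1$, so $\|(1-p^{n-1-s})E_p-D_p\|_\sigma\le2B_p(\sigma)$. By \eqref{eq:eps} the product of the factors $(1-p^{n-1-s})E_p$ is a Dirichlet series that converges absolutely for $\Re(s)>n-1$, and by analytic continuation from $\Re(s)>n$,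
\[
H_G(s)=\frac1{\#O(L)}\prod_p(1-p^{n-1-s})E_p(s)\qquad(\Re(s)>n-1).
\]

Let $s=n-1+w$ with $w\downarrow0$. Choose $p_0\ge2d$ so large that, in Lemma~\ref{lem:good}, $|(1-u)E_p-1|\le\frac12$ for all $p>p_0$ and all $w$. Since $\log(1+x)=x+O(x^2)$ for $|x|\le\frac12$,
\[
\sum_{p>p_0}\log\bigl((1-u)E_p\bigr)=\frac12\sum_{p>p_0}p^{-1-w}-\frac\delta2\sum_{p>p_0}\chi(p)p^{-1-w}+O(1).
\]
The first sum is $\log\zeta(1+w)+O(1)=\log\frac1w+O(1)$. The second is present only for $n=2$. Then $-d<0$ is not a square, so $\chi(p)=\bigl(\frac{-d}{p}\bigr)$ agrees for $p\nmid2d$ with the non-principal Dirichlet character $\psi$ of the field $\mathbb{Q}(\sqrt{-d})$. The sum is $\log L(1+w,\psi)+O(1)=O(1)$, because $L(s,\psi)$ is holomorphic and nonzero at $s=1$. So the factors with $p>p_0$ have product $\asymp w^{-1/2}$. The finitely many factors with $p\le p_0$ have product $\asymp1$ by Lemma~\ref{lem:bad}, and $H_G(n-1+w)\asymp w^{-1/2}$. Now $Z_{L,\pm1}(n-1+w)=2\zeta(w)H_G(n-1+w)$ with $\zeta(0)=-\frac12\ne0$, hence $|Z_{L,\pm1}(n-1+w)|\asymp w^{-1/2}$.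 A nonzero function meromorphic near $w=0$ has order of magnitude $|w|^j$ for an integer $j$, so no meromorphic continuation to a neighborhood of $s=n-1$ exists.
\end{proof}

\begin{thebibliography}{1}

\bibitem{KLL}
Daejun Kim, Seok Hyeong Lee, Seungjai Lee,
\emph{Zeta functions enumerating subforms of quadratic forms},
arXiv:2409.05625 (2024).

\end{thebibliography}
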